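# Splitting large covers of a union: dual sequences of blocks, and a finite-to-one collapse

Notation. $\mathbb N=\{0,1,\dots\}$, and $[\mathbb N]^\infty$ is the family of infinite subsets of $\mathbb N$. $A\subseteq^*B$ means that $A\setminus B$ is finite. $\exists^\infty$ reads "for infinitely many" and $\forall^\infty$ reads "for all but finitely many". $P(\mathbb N)$ carries the topology of the Cantor space $\{0,1\}^{\mathbb N}$: it is compact, it embeds in $\mathbb R$, and a set $\{x: x\cap J\in\mathcal L\}$ with $J$ finite is clopen, because membership in it depends on finitely many coordinates.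

## 1. Blocks, dual blocks, and the families $C_p\subseteq\mathcal X_p$

**Definition.** A *block* is a pair $(J,\mathcal L)$, where $J\subseteq\mathbb N$ is finite and nonempty, and $\mathcal L\subseteq P(J)$ is closed under supersets in $J$, with $\emptyset\notin\mathcal L$ and $J\in\mathcal L$. Its *dual* is $(J,\mathcal L^\perp)$, where
$$\mathcal L^\perp=\{E\subseteq J: J\setminus E\notin\mathcal L\}.$$

Think of $\mathcal L$ as the "large" subsets of $J$. A set is large in the dual sense if its complement in $J$ is not large. Three examples:

* $\mathcal L=\{J\}$ ("all of $J$"). Here $E\in\mathcal L^\perp$ iff $J\setminus E\ne J$, so $\mathcal L^\perp$ consists of the nonempty subsets of $J$ ("some of $J$").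
* $J=\{j\}$ and $\mathcal L=\{\{j\}\}$. This block is its own dual.
* $J=\{0,1,2\}$ and $\mathcal L=\{E:|E|\ge 2\}$. Here $E\in\mathcal L^\perp$ iff $|J\setminus E|\le1$ iff $|E|\ge2$, so this block is its own dual too. Note that $\mathcal L$ is not closed under intersections.

The dual is again a block. If $E\subseteq E'\subseteq J$ and $J\setminus E\notin\mathcal L$, then $J\setminus E'\subseteq J\setminus E$ is not in $\mathcal L$ either, since $\mathcal L$ is closed under supersets. Also $\emptyset\notin\mathcal L^\perp$ because $J\in\mathcal L$, and $J\in\mathcal L^\perp$ because $\emptyset\notin\mathcal L$. Clearly $\mathcal L^{\perp\perp}=\mathcal L$.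

**Definition.** A *condition* is a sequence $p=(J^p_j,\mathcal L^p_j)_{j\in\mathbb N}$ of blocks with $\max J^p_j<\min J^p_{j+1}$. Its dual $p^\perp$ is the sequence of dual blocks. Put
$$\mathcal X_p=\{x\subseteq\mathbb N:\exists^\infty j\ \ x\cap J^p_j\in\mathcal L^p_j\},\qquad C_p=\{x\subseteq\mathbb N:\forall^\infty j\ \ x\cap J^p_j\in\mathcal L^p_j\}.$$

So $C_p\subseteq\mathcal X_p$. Call $C_p$ the *floor* and $\mathcal X_p$ the *ceiling* of $p$. Every point of $\mathcal X_p$ is an infinite set, since $\emptyset\notin\mathcal L^p_j$. Every cofinite set is in $C_p$, since $J^p_j\in\mathcal L^p_j$.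

Two examples. Let $p_0$ have $J_j=\{j\}$ and $\mathcal L_j=\{\{j\}\}$. Then $p_0^\perp=p_0$, $\mathcal X_{p_0}=[\mathbb N]^\infty$, and $C_{p_0}$ is the family of cofinite sets. Next let $J_j=\{2j,2j+1\}$ and $\mathcal L_j=\{J_j\}$. Then $\mathcal X_p$ consists of the sets that contain infinitely many of these pairs, $C_p$ of those that contain almost all pairs, and $C_{p^\perp}$ of those that meet almost all pairs.

The floor of the dual records what the ceiling misses. Since $x\cap J_j\notin\mathcal L_j$ iff $J_j\setminus x\in\mathcal L_j^\perp$, if $A\cap J^p_j\in\mathcal L^p_j$ holds for only finitely many $j$, then $(\mathbb N\setminus A)\cap J^p_j\in(\mathcal L^p_j)^\perp$ for almost all $j$. That is,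
$$A\notin\mathcal X_p\ \Longrightarrow\ \mathbb N\setminus A\in C_{p^\perp}.\tag{1}$$

What is this for? We shall build two sets of reals $X$ and $Y$ out of a long decreasing sequence of conditions $p_\alpha$. The set $X$ is squeezed between the floors and ceilings of the $p_\alpha$, and $Y$ between those of the $p_\alpha^\perp$. By (1), for each $A\subseteq\mathbb N$, either $A\in X$ or $\mathbb N\setminus A\in Y$, and this spoils a certain covering property for $X\cup Y$. The squeeze is arranged so that $X$ and $Y$ separately keep that property.

## 2. Large covers, $\mathsf{Split}(\Lambda,\Lambda)$, and the results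

A *set of reals* is an infinite topological space homeomorphic to a set of real numbers. Let $X$ be one, and let $\mathcal U$ be a collection of subsets of $X$ such that no member of $\mathcal U$ contains $X$. Then $\mathcal U$ is a *large cover* of $X$ if each $x\in X$ is in infinitely many members of $\mathcal U$. $\Lambda$ denotes the collection of open large covers of $X$. The set $X$ satisfies $\mathsf{Split}(\Lambda,\Lambda)$ if every open large cover $\mathcal U$ of $X$ can be partitioned into two disjoint parts $\mathcal V,\mathcal W$, each of which contains an open large cover of $X$.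

A property is *additive* if, whenever $X$ and $Y$ are sets of reals (subspaces of a common set of reals $X\cup Y$) that both satisfy it, so does $X\cup Y$. The question, from Boaz Tsaban, "The combinatorics of splittability", arXiv:math/0212312 (2002), is whether $\mathsf{Split}(\Lambda,\Lambda)$ is additive. In words: if each of two sets can split every large cover into two, can their union? The difficulty is that a large cover of $X\cup Y$ may be split one way to please $X$ and another way to please $Y$, while one partition has to serve both.

The answer depends on cardinal characteristics. We recall them.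

* $\mathfrak c=2^{\aleph_0}$. The cardinal $\mathfrak p$ is the least size of a family $\mathcal A\subseteq[\mathbb N]^\infty$ whose finite subfamilies all have infinite intersection but which has no infinite $P$ with $P\subseteq^*A$ for all $A\in\mathcal A$. A countable family always has such a $P$, by diagonalizing. A nonprincipal ultrafilter never does: if $P$ were one, split it into infinite halves $P_1,P_2$; either $P_1$ or $\mathbb N\setminus P_1$ is in the ultrafilter, and $P\subseteq^*$ neither. So $\aleph_1\le\mathfrak p\le\mathfrak c$, and CH implies $\mathfrak p=\mathfrak c$.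
* A *base* of $\mathcal R$ is a $\mathcal B\subseteq\mathcal R$ such that each member of $\mathcal R$ contains a member of $\mathcal B$. The cardinal $\mathfrak u$ is the least size of a base of a nonprincipal ultrafilter on $\mathbb N$.
* $\mathcal G\subseteq[\mathbb N]^\infty$ is *groupwise dense* if (closure) $Z\in\mathcal G$, $Z'\in[\mathbb N]^\infty$ and $Z'\subseteq^*Z$ imply $Z'\in\mathcal G$, and (interval partitions) for each partition of $\mathbb N$ into finite intervals, some union of infinitely many of the intervals is in $\mathcal G$. Example: the infinite sets with infinite complement. The closure property is clear, and the union of every second interval of a partition is in the family. The cardinal $\mathfrak g$ is the least number of groupwise dense families with empty intersection.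

**Theorem A** ($\mathfrak p=\mathfrak c$; in particular CH or MA). There are sets of reals $X,Y\subseteq P(\mathbb N)$, both satisfying $\mathsf{Split}(\Lambda,\Lambda)$, such that $X\cup Y$ does not. Indeed some countable clopen large cover of $X\cup Y$ contains no two disjoint subfamilies which both cover $X\cup Y$.

**Theorem B** ($\mathfrak u<\mathfrak g$). If $X=\bigcup_{n\in\mathbb N}X_n$ is a set of reals and each $X_n$ satisfies $\mathsf{Split}(\Lambda,\Lambda)$, then so does $X$. (Finite unions are the case where the sequence $X_n$ has repetitions.)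

**Corollary.** If ZFC is consistent, then "$\mathsf{Split}(\Lambda,\Lambda)$ is additive" is independent of ZFC.

We also prove Proposition C (in Theorem A, $X$ and $Y$ can moreover be Menger) and Proposition D (in ZFC, the union of a $\mathsf{Split}(\Lambda,\Lambda)$ set and a Hurewicz set satisfies $\mathsf{Split}(\Lambda,\Lambda)$). The cited facts are these:

* CH is consistent relative to ZFC (Gödel).
* M. Bell, *On the combinatorial principle $P(\mathfrak c)$*, Fund. Math. 114 (1981): if $\mathbb P$ is a $\sigma$-centered poset and $\mathcal D$ is a family of fewer than $\mathfrak p$ dense sets, some filter meets all members of $\mathcal D$. This is used only when $\mathfrak p>\aleph_1$.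
* $\mathfrak u=\aleph_1<\mathfrak g=\aleph_2$ holds in the Miller model; see A. Blass, *Combinatorial cardinal characteristics of the continuum*, Handbook of Set Theory, §11.9, and also Blass–Laflamme, J. Symb. Logic 54 (1989).

## 3. From covers to families of sets of integers

A set $b\subseteq\mathbb N$ *splits* $a\in[\mathbb N]^\infty$ if $a\cap b$ and $a\setminus b$ are both infinite.

**Lemma 1.** For a set of reals $X$ the following are equivalent.

1. $X$ satisfies $\mathsf{Split}(\Lambda,\Lambda)$.
2. For each sequence $(V_i)_{i\in\mathbb N}$ of open subsets of $X$ (repetitions and $V_i=X$ allowed) such that $h(x)=\{i:x\in V_i\}$ is infinite for all $x\in X$, some $b\subseteq\mathbb N$ splits all the sets $h(x)$, $x\in X$.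

Version 2 is the convenient one: repetitions are harmless, so we may merge open sets freely.

**Step 1: $(2\Rightarrow1)$, by extracting a countable large cover.** Let $\mathcal U$ be an open large cover. Subspaces of $\mathbb R$ are hereditarily Lindelöf, so every subfamily of $\mathcal U$ has a countable subfamily with the same union. Recursively choose countable $\mathcal V_n\subseteq\mathcal U\setminus\bigcup_{m<n}\mathcal V_m$ with $\bigcup\mathcal V_n=\bigcup\bigl(\mathcal U\setminus\bigcup_{m<n}\mathcal V_m\bigr)$, and let $\mathcal V=\bigcup_n\mathcal V_n$. Fix $x\in X$. If $x\in\bigcup\mathcal V_n$ for all $n$, then $x$ is in infinitely many members of $\mathcal V$, because the $\mathcal V_n$ are disjoint. Otherwise $x\notin\bigcup\mathcal V_n$ for some $n$. Then no member of $\mathcal U\setminus\bigcup_{m<n}\mathcal V_m$ contains $x$, so all of the infinitely many members of $\mathcal U$ that contain $x$ lie in $\bigcup_{m<n}\mathcal V_m\subseteq\mathcal V$. Hence $\mathcal V$ is a countably infinite large cover. Enumerate it bijectively as $\{V_i:i\in\mathbb N\}$ and take $b$ from (2). Then $\{V_i:i\in b\}$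 and $\{V_i:i\notin b\}$ are disjoint large covers contained in $\mathcal U$. Put the remaining members of $\mathcal U$ in either part.

**Step 2: $(1\Rightarrow2)$, by making the sequence injective at finite cost.** Let $(V_i)$ be as in (2). We may assume $X\subseteq\mathbb R$. The infinite set $X$ contains a strictly monotone sequence $(a_i)$. Separating consecutive terms by midpoints, we get pairwise disjoint open sets $O_i\ni a_i$ in $X$. Let
$$W_i=\bigcup_{m>i}O_m,\qquad V_i'=(V_i\setminus\{a_i\})\cup W_i .$$
$V'_i$ is open. Since $a_i\notin W_i$, we have $a_i\notin V_i'$, so $X\not\subseteq V_i'$. For $i<j$ we have $a_j\in O_j\subseteq W_i\subseteq V_i'$ but $a_j\notin V_j'$, so the $V_i'$ are distinct. A point $x$ lies in at most one $O_m$, hence in finitely many $W_i$, and $x=a_i$ for at most one $i$. So $\{i:x\in V_i'\}$ differs from $h(x)$ by a finite set. Thus $\{V'_i:i\in\mathbb N\}$ is a bijectively enumerated open large cover. Partition it into $\mathcal V,\mathcal W$, each containing a large cover, and let $b=\{i:V_i'\in\mathcal V\}$. Each $x$ is in infinitely many members of $\mathcal V$ and of $\mathcal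 W$, so $b$ splits $\{i:x\in V'_i\}$, and hence splits $h(x)$. $\square$

## 4. Countable, compact and Hurewicz pieces

Let us test (2) of Lemma 1 by hand.

*Countable $X$ satisfies $\mathsf{Split}(\Lambda,\Lambda)$.* We must split countably many infinite sets by one $b$. List them as $c_0,c_1,\dots$ so that each occurs infinitely often. Choose distinct integers $s_0,t_0,s_1,t_1,\dots$ with $s_i,t_i\in c_i$, and let $b=\{s_i:i\in\mathbb N\}$. Each set contains infinitely many $s_i$ and infinitely many $t_i\notin b$.

*Compact $X$ satisfies it.* For each $n$ the sets $V_k$, $k\ge n$, cover $X$, so $X\subseteq\bigcup_{n\le k<m_n}V_k$ for some $m_n>n$. Let $n_0=0$ and $n_{i+1}=m_{n_i}$. Every $h(x)$ meets every interval $[n_i,n_{i+1})$, so the union of the even-numbered intervals splits all $h(x)$.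

*$[\mathbb N]^\infty$ does not satisfy it.* Take $V_n=\{x\in[\mathbb N]^\infty:n\in x\}$, so that $h(x)=x$. Given $b$, one of $b$, $\mathbb N\setminus b$ is infinite, and that set is a point $x$ with $h(x)=x$ not split by $b$.

The compact case extends as follows. A space $Y$ is *Hurewicz* if for every sequence $(\mathcal U_n)$ of open covers there are finite $\mathcal F_n\subseteq\mathcal U_n$ such that each $y\in Y$ is in $\bigcup\mathcal F_n$ for all but finitely many $n$. Example: a $\sigma$-compact $Y=\bigcup_mK_m$, with $K_0\subseteq K_1\subseteq\cdots$ compact, is Hurewicz, since we can let $\mathcal F_n$ cover $K_n$.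

**Proposition D** (ZFC). If $X$ satisfies $\mathsf{Split}(\Lambda,\Lambda)$ and $Y$ is Hurewicz, with $X\cup Y$ a set of reals, then $X\cup Y$ satisfies $\mathsf{Split}(\Lambda,\Lambda)$.

*Proof.* Let $(V_k)$ be open in $X\cup Y$ with $h(z)=\{k:z\in V_k\}$ infinite for all $z\in X\cup Y$.

**Step 1: intervals which every $h(y)$, $y\in Y$, almost always meets.** For each $n$, $\{V_k\cap Y:k\ge n\}$ covers $Y$. The Hurewicz property gives $m_n>n$ such that for each $y\in Y$, $\forall^\infty n\ h(y)\cap[n,m_n)\neq\emptyset$. Let $0=n_0<n_1<\cdots$ with $n_{i+1}\ge m_{n_i}$, and $I_i=[n_i,n_{i+1})$. Then each $h(y)$, $y\in Y$, meets almost all $I_i$.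

**Step 2: split for $X$ without cutting an interval.** The sets $X\cap\bigcup_{k\in I_i}V_k$ are open in $X$. Each $x\in X$ is in infinitely many of them, because $h(x)$ is infinite and the $I_i$ are finite. By Lemma 1, some $b$ splits $\{i:h(x)\cap I_i\ne\emptyset\}$ for all $x\in X$. In particular $b$ and $\mathbb N\setminus b$ are infinite. Let $B=\bigcup_{i\in b}I_i$. For $x\in X$, $h(x)$ meets $I_i\subseteq B$ for infinitely many $i\in b$ and meets $I_i\subseteq\mathbb N\setminus B$ for infinitely many $i\notin b$. For $y\in Y$, $h(y)$ meets almost all $I_i$, hence infinitely many with $i\in b$ and infinitely many with $i\notin b$. So $B$ splits all $h(z)$, and Lemma 1 applies. $\square$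

In particular, an infinite $\sigma$-compact set of reals satisfies $\mathsf{Split}(\Lambda,\Lambda)$: apply Proposition D to it and a countably infinite subset of it.

## 5. Ultrafilters and single conditions do not give a counterexample

We want $X,Y$ with $\mathsf{Split}(\Lambda,\Lambda)$ whose union lacks it. The natural test cover consists of the sets $U_n=\{x:n\in x\}$, for which $h(x)=x$. So we want $X\cup Y\subseteq[\mathbb N]^\infty$ such that no $B$ splits all its members.

**First attempt: cut an ultrafilter in two.** Let $\mathcal R\subseteq P(\mathbb N)$ be a nonprincipal ultrafilter. No $B$ splits all its members, since $B\in\mathcal R$ or $\mathbb N\setminus B\in\mathcal R$. But suppose $\mathcal R=X\cup Y$ with $X$ and $Y$ both satisfying $\mathsf{Split}(\Lambda,\Lambda)$. By Lemma 1 some $b$ splits all $x\in X$. One of $b$, $\mathbb N\setminus b$ is in $\mathcal R$; call it $E_X$. No member of $X$ is $\subseteq^*E_X$. Get $E_Y\in\mathcal R$ for $Y$ in the same way. Then $E_X\cap E_Y\in\mathcal R$ lies in $X$ or in $Y$, and it is contained in both $E_X$ and $E_Y$, a contradiction. The attempt breaks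 exactly at the closure of $\mathcal R$ under intersections. (In Section 11 this obstruction becomes the proof of Theorem B.) So we need the "$B$ or its complement" behavior of an ultrafilter without closure under intersections. Self-dual blocks such as two-out-of-three have it on a finite set, and for a pair of families it takes this form.

**Observation.** Let $X,Y\subseteq[\mathbb N]^\infty$, let $X$ contain all cofinite sets, and suppose
$$\text{for every }A\subseteq\mathbb N:\quad A\in X\ \text{ or }\ \mathbb N\setminus A\in Y.\tag{2}$$
Put $U_n=\{x\in X\cup Y:n\in x\}$. Then $\mathcal U=\{U_n:n\in\mathbb N\}$ is a countable clopen large cover of $X\cup Y$ that contains no two disjoint subfamilies which both cover $X\cup Y$. In particular, $X\cup Y$ does not satisfy $\mathsf{Split}(\Lambda,\Lambda)$.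

*Proof.* The point $\mathbb N\setminus\{n\}\in X$ is in $U_m$ for $m\ne n$ but not in $U_n$. So the $U_n$ are distinct and none contains $X\cup Y$. All points are infinite sets, so $\mathcal U$ is a large cover. Let $\mathcal V,\mathcal W\subseteq\mathcal U$ be disjoint and let $B=\{n:U_n\in\mathcal V\}$. If $B\in X$, the point $B$ is in no $U_n$ with $n\notin B$, so $\mathcal W$ does not cover. If $\mathbb N\setminus B\in Y$, the point $\mathbb N\setminus B$ is in no $U_n$ with $n\in B$, so $\mathcal V$ does not cover. By (2) one of the two cases holds. $\square$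

**Second attempt: one condition.** Statement (1) says that $X=\mathcal X_p$ and $Y=C_{p^\perp}$ satisfy (2). Here $C_{p^\perp}$ is $\sigma$-compact: it is the union over $n$ of the closed sets $\{x: x\cap J_j^p\in(\mathcal L_j^p)^\perp\text{ for all }j\ge n\}$. So $C_{p^\perp}$ is Hurewicz. If $\mathcal X_p$ satisfied $\mathsf{Split}(\Lambda,\Lambda)$, then by Proposition D so would $\mathcal X_p\cup C_{p^\perp}$, contradicting the Observation. So the ceiling $\mathcal X_p$ is always too big. At the other end, the two floors $C_p$ and $C_{p^\perp}$ both satisfy $\mathsf{Split}(\Lambda,\Lambda)$, but by Proposition D so does their union, so they never satisfy (2). For $p_0$ this is visible: neither the even numbers nor the odd numbers form a cofinite set.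

So $X$ must lie properly between floor and ceiling. The idea is to make the condition stronger along a sequence of length $\mathfrak c$, so that floors rise and ceilings fall, for $p$ and for $p^\perp$ at the same time. At each stage we handle one cover: if it is large on the current *floor*, we strengthen the condition so that the cover is split on the whole new *ceiling*.

## 6. Refinement: floors rise and ceilings fall, on both sides

**Definition.** A block $(J,\mathcal L)$ *refines* the condition $p$ (via $d$) if $d\subseteq\mathbb N$ is finite and nonempty, $J^p_j\subseteq J$ for $j\in d$, and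

* (a) for each $E\in\mathcal L$ there is $j\in d$ with $E\cap J^p_j\in\mathcal L^p_j$;
* (b) for each $E\in\mathcal L^\perp$ there is $j\in d$ with $E\cap J^p_j\in(\mathcal L^p_j)^\perp$.

Write $q\le p$ if all but finitely many blocks of $q$ refine $p$, and say that $(J^q_i,\mathcal L^q_i)$ refines $p$ via $d_i$.

Condition (b) can be stated without duals. Write $E'=J\setminus E$. Then $E\in\mathcal L^\perp$ iff $E'\notin\mathcal L$, and since $E\cap J^p_j=J^p_j\setminus E'$, we have $E\cap J^p_j\in(\mathcal L^p_j)^\perp$ iff $E'\cap J^p_j\notin\mathcal L^p_j$. So (b) says that if $E'\subseteq J$ and $E'\notin\mathcal L$, then $E'\cap J^p_j\notin\mathcal L^p_j$ for some $j\in d$. By contraposition, (b) is equivalent to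

* (b′) if $E\subseteq J$ and $E\cap J^p_j\in\mathcal L^p_j$ for all $j\in d$, then $E\in\mathcal L$.

So a set that is large in $J$ must be large in *some* $J^p_j$, and a set large in *all* $J^p_j$, $j\in d$, must be large in $J$.

Examples. Every block $(J,\mathcal L)$ refines $p_0$ via $d=J$, because (a) and (b) only ask that members of $\mathcal L$ and $\mathcal L^\perp$ be nonempty. So $q\le p_0$ for every condition $q$. Now let $p$ have blocks $J_j=\{2j,2j+1\}$, $\mathcal L_j=\{J_j\}$, and let $J=\{0,1,2,3\}$. With $\mathcal L$ the sets that contain $\{0,1\}$ or $\{2,3\}$, the block $(J,\mathcal L)$ refines $p$ via $\{0,1\}$: (a) is the definition of $\mathcal L$, and (b′) is clear. With $\mathcal L$ the nonempty subsets of $J$, it does not refine $p$, since $E=\{0\}$ violates (a) for every $d\subseteq\{0,1\}$.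

**Disjointness.** If $q\le p$, the sets $d_i$ are pairwise disjoint, since the $J^p_j$ are nonempty, $J_j^p\subseteq J_i^q$ for $j\in d_i$, and the $J^q_i$ are disjoint. Hence for each $j_0$, $d_i\subseteq[j_0,\infty)$ for all large $i$.

**Step 1: $\le$ is reflexive and transitive.** Reflexivity: for the $j$-th block take $d=\{j\}$. Transitivity: let $r\le q\le p$. By disjointness, for almost all blocks $(J,\mathcal L)$ of $r$ there is a $d$ via which it refines $q$, and each $k\in d$ is so large that the $k$-th block of $q$ refines $p$, via $d_k$ say. Let $d'=\bigcup_{k\in d}d_k$. For $j\in d_k$ we have $J^p_j\subseteq J^q_k\subseteq J$. If $E\in\mathcal L$, then $E\cap J^q_k\in\mathcal L^q_k$ for some $k\in d$, and then $E\cap J^p_j=(E\cap J^q_k)\cap J^p_j\in\mathcal L^p_j$ for some $j\in d_k$. This is (a) for $d'$. Replacing all families by their duals in this argument gives (b). So $r\le p$.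

**Step 2: $q\le p$ implies $q^\perp\le p^\perp$.** This lets us work on both sides at once. Passing to duals interchanges (a) and (b), because $\mathcal L^{\perp\perp}=\mathcal L$.

**Step 3: the squeeze.** If $q\le p$, then
$$C_p\subseteq C_q\subseteq\mathcal X_q\subseteq\mathcal X_p.\tag{3}$$
Let $x\in C_p$. For large $i$, all $j\in d_i$ are so large that $x\cap J^p_j\in\mathcal L^p_j$, so (b′), applied to $E=x\cap J^q_i$, gives $x\cap J^q_i\in\mathcal L^q_i$. Hence $x\in C_q$. Now let $x\in\mathcal X_q$, so $x\cap J^q_i\in\mathcal L^q_i$ for infinitely many $i$. For almost all of these $i$, (a) gives some $j\in d_i$ with $x\cap J^p_j\in\mathcal L^p_j$. As the $d_i$ are disjoint, these are infinitely many $j$. Hence $x\in\mathcal X_p$.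

## 7. Grouping blocks splits a cover on the new ceiling

**Definition.** For $0=n_0<n_1<\cdots$ let $p\wedge\bar n$ be the condition with blocks
$$J_i=\bigcup_{n_i\le j<n_{i+1}}J^p_j,\qquad \mathcal L_i=\{E\subseteq J_i:E\cap J^p_j\in\mathcal L^p_j\text{ for all }j\in[n_i,n_{i+1})\}.$$

These are blocks, and $p\wedge\bar n\le p$: take $d=[n_i,n_{i+1})$; then (b′) is the definition of $\mathcal L_i$, and (a) holds since "all" implies "some". For instance, $p_0\wedge\bar n$ with $n_i=2i$ is the condition of pairs from Section 1. On the dual side, the $i$-th block of $(p^\perp\wedge\bar n)^\perp$ has the same $J_i$, and its family consists of the $E\subseteq J_i$ with $E\cap J^p_j\in\mathcal L^p_j$ for *some* $j\in[n_i,n_{i+1})$, since $J_j^p\setminus E\notin(\mathcal L^p_j)^\perp$ iff $E\cap J^p_j\in\mathcal L^p_j$.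

For a sequence $\bar O=(O_k)_{k\in\mathbb N}$ of open subsets of $P(\mathbb N)$ let
$$h_{\bar O}(x)=\{k:x\in O_k\},\qquad\operatorname{dom}\bar O=\{x:h_{\bar O}(x)\text{ is infinite}\}.$$

**Lemma 2.** If $C_p\subseteq\operatorname{dom}\bar O$, then there are $\bar n$ and $B\subseteq\mathbb N$ such that for every $x\in\mathcal X_{p\wedge\bar n}$ both $h_{\bar O}(x)\cap B$ and $h_{\bar O}(x)\setminus B$ are infinite.

*Proof.* **Step 1: a finite piece of information about $x$ already forces $h_{\bar O}(x)$ to meet a given finite interval.** For $n<m$ let
$$C^{n,m}=\{x:x\cap J^p_j\in\mathcal L^p_j\text{ for }n\le j<m\},\qquad C^n=\bigcap_{m>n}C^{n,m}.$$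
The sets $C^{n,m}$ are clopen and decrease as $m$ grows, and $C^n$ is compact. Each point of $C^n\subseteq C_p$ is in infinitely many $O_k$, so $C^n\subseteq\bigcup_{k\ge n}O_k$. By compactness, $C^n\subseteq\bigcup_{n\le k<m}O_k$ for some $m>n$. The compact sets $C^{n,m'}$ decrease to $C^n$, which lies in this open set, so some $C^{n,m'}$ lies in it too. Enlarging $m$ or $m'$ preserves this, so we may take $m=m'$. Let $F(n)>n$ be such an $m$:
$$C^{n,F(n)}\subseteq\bigcup_{n\le k<F(n)}O_k .$$

**Step 2: put two such intervals into each group.** Let $n_0=0$, $n_{i+1}=F(F(n_i))$ and $B=\bigcup_i[n_i,F(n_i))$. If $x\in\mathcal X_{p\wedge\bar n}$, then for infinitely many $i$ we have $x\cap J^p_j\in\mathcal L^p_j$ for all $j\in[n_i,n_{i+1})$. For such $i$, $x\in C^{n_i,F(n_i)}\cap C^{F(n_i),F(F(n_i))}$. By Step 1, $h_{\bar O}(x)$ meets $[n_i,F(n_i))\subseteq B$ and $[F(n_i),n_{i+1})\subseteq\mathbb N\setminus B$. As this happens for infinitely many $i$, both sets are infinite. $\square$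

Compare this with the compact case in Section 4: the hypothesis concerns only the small set $C_p$, and the conclusion holds on all of $\mathcal X_{p\wedge\bar n}$.

## 8. Lower bounds of decreasing sequences of conditions

**Lemma 3.** Let $\lambda$ be a limit ordinal with $|\lambda|<\mathfrak p$ and let $(p_\alpha)_{\alpha<\lambda}$ be conditions with $p_\beta\le p_\alpha$ for $\alpha<\beta<\lambda$. Then there is a condition $q$ with $q\le p_\alpha$ for all $\alpha<\lambda$.

*Proof.* **Step 1: countable $\lambda$, by hand.** (Under CH this case suffices.) Choose $\alpha_0<\alpha_1<\cdots$ cofinal in $\lambda$. Let the $k$-th block of $q$ be a block of $p_{\alpha_k}$ that lies above all blocks chosen before and refines each of $p_{\alpha_0},\dots,p_{\alpha_k}$. It exists, since $p_{\alpha_k}\le p_{\alpha_i}$ for $i\le k$, so all but finitely many blocks of $p_{\alpha_k}$ qualify. Then all blocks of $q$ from the $i$-th on refine $p_{\alpha_i}$, so $q\le p_{\alpha_i}$ for all $i$. By transitivity $q\le p_\alpha$ for all $\alpha<\lambda$.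

**Step 2: the poset for general $\lambda$.** Let $\mathbb P$ be the set of pairs $(s,\Gamma)$ with $\Gamma\subseteq\lambda$ finite and $s$ a finite sequence of blocks $(J_k,\mathcal L_k)$ with $\max J_k<\min J_{k+1}$. Let $(s',\Gamma')\le(s,\Gamma)$ if $s'$ extends $s$, $\Gamma'\supseteq\Gamma$, and each block in $s'$ beyond $s$ refines $p_\alpha$ for all $\alpha\in\Gamma$. This is a partial order. For transitivity, let $(s'',\Gamma'')\le(s',\Gamma')\le(s,\Gamma)$: a block of $s''$ beyond $s$ either is in $s'$, or is beyond $s'$ and refines $p_\alpha$ for all $\alpha\in\Gamma'\supseteq\Gamma$. Finitely many pairs with the same $s$ have a common lower bound, obtained by taking the union of the second coordinates. There are only countably many $s$. So $\mathbb P$ is $\sigma$-centered: a countable union of sets whose finite subsets have common lower bounds in $\mathbb P$.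

**Step 3: the dense sets.** For $\alpha<\lambda$ the set $\{(s,\Gamma):\alpha\in\Gamma\}$ is dense, since we may add $\alpha$ to $\Gamma$. For $n\in\mathbb N$ the set $\{(s,\Gamma):|s|\ge n\}$ is dense: given $(s,\Gamma)$, enlarge $\Gamma$ so that $\Gamma\ne\emptyset$, and let $\gamma=\max\Gamma$. Since $p_\gamma\le p_\alpha$ for $\alpha\in\Gamma$, all but finitely many blocks of $p_\gamma$ refine every $p_\alpha$, $\alpha\in\Gamma$. Append one lying above $s$, and repeat.

**Step 4: read off $q$.** There are fewer than $\mathfrak p$ of these dense sets, so by Bell's theorem some filter $G$ meets them all. Any two members of $G$ have a common lower bound in $G$, so their first coordinates are comparable under extension. Let $q$ be the union of these first coordinates, an infinite sequence of blocks. Given $\alpha<\lambda$, take $(s,\Gamma)\in G$ with $\alpha\in\Gamma$. Every block of $q$ beyond $s$ occurs in the first coordinate of some member of $G$, hence in that of some $(s'',\Gamma'')\in G$ below $(s,\Gamma)$. So it refines $p_\alpha$. Thus $q\le p_\alpha$. $\square$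

## 9. Two dual sets under $\mathfrak p=\mathfrak c$: proof of Theorem A

Assume $\mathfrak p=\mathfrak c$. There are $\mathfrak c$ open subsets of $P(\mathbb N)$, hence $\mathfrak c^{\aleph_0}=\mathfrak c$ sequences of them. Let $(\bar O^\alpha)_{\alpha<\mathfrak c}$ enumerate all these sequences.

**Step 1: the decreasing sequence of conditions.** We define $p_\alpha$, $\alpha<\mathfrak c$, with $p_\beta\le p_\alpha$ for $\alpha<\beta$.

* $p_0$ is the condition of Section 1: $J_j=\{j\}$ and $\mathcal L_j=\{\{j\}\}$.
* Successor stage, first half (for $X$). If $C_{p_\alpha}\subseteq\operatorname{dom}\bar O^\alpha$, let $q_\alpha=p_\alpha\wedge\bar n$ with $\bar n$ from Lemma 2 for $p_\alpha,\bar O^\alpha$. Otherwise $q_\alpha=p_\alpha$.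
* Successor stage, second half (for $Y$). If $C_{q_\alpha^\perp}\subseteq\operatorname{dom}\bar O^\alpha$, let $p_{\alpha+1}=(q_\alpha^\perp\wedge\bar n')^\perp$ with $\bar n'$ from Lemma 2 for $q_\alpha^\perp,\bar O^\alpha$. Otherwise $p_{\alpha+1}=q_\alpha$. Since $q_\alpha^\perp\wedge\bar n'\le q_\alpha^\perp$, taking duals gives $p_{\alpha+1}\le q_\alpha\le p_\alpha$.
* Limit $\lambda<\mathfrak c=\mathfrak p$: let $p_\lambda$ be a lower bound given by Lemma 3.

**Step 2: the two sets, and their floors.** Let
$$X=\bigcap_{\alpha<\mathfrak c}\mathcal X_{p_\alpha},\qquad Y=\bigcap_{\alpha<\mathfrak c}\mathcal X_{p_\alpha^\perp}.$$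
Then
$$C_{p_\alpha}\subseteq X,\qquad C_{p_\alpha^\perp}\subseteq Y\qquad(\alpha<\mathfrak c).\tag{4}$$
Fix $\alpha$ and let $\beta<\mathfrak c$. If $\beta\le\alpha$, then $p_\alpha\le p_\beta$ and (3) gives $C_{p_\alpha}\subseteq\mathcal X_{p_\alpha}\subseteq\mathcal X_{p_\beta}$. If $\beta\ge\alpha$, then $p_\beta\le p_\alpha$ and (3) gives $C_{p_\alpha}\subseteq C_{p_\beta}\subseteq\mathcal X_{p_\beta}$. This is the first inclusion. The second is the same argument for the sequence $p_\alpha^\perp$, which is decreasing by Step 2 of Section 6. Since $\mathcal X_{p_0}=\mathcal X_{p_0^\perp}=[\mathbb N]^\infty$, all points of $X$ and $Y$ are infinite sets. Since $C_{p_0}=C_{p_0^\perp}$ is the family of cofinite sets, both $X$ and $Y$ contain all cofinite sets. So $X$ and $Y$ are infinite, and they are sets of reals.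

**Step 3: $X$ satisfies $\mathsf{Split}(\Lambda,\Lambda)$.** We verify (2) of Lemma 1. Let $(V_k)$ be open in $X$ with $\{k:x\in V_k\}$ infinite for all $x\in X$. Write $V_k=O_k\cap X$ with $O_k$ open in $P(\mathbb N)$, and let $(O_k)=\bar O^\alpha$. By (4), $C_{p_\alpha}\subseteq X\subseteq\operatorname{dom}\bar O^\alpha$. So $q_\alpha=p_\alpha\wedge\bar n$ as in Lemma 2. By (3), $X\subseteq\mathcal X_{p_{\alpha+1}}\subseteq\mathcal X_{q_\alpha}$. So the set $B$ of Lemma 2 splits $\{k:x\in V_k\}$ for all $x\in X$.

**Step 4: $Y$ satisfies $\mathsf{Split}(\Lambda,\Lambda)$.** Let $(V_k)$ be such a sequence in $Y$, with $V_k=O_k\cap Y$ and $(O_k)=\bar O^\alpha$. From $p_{\alpha+1}^\perp\le q_\alpha^\perp$, (3) and (4) we get $C_{q_\alpha^\perp}\subseteq C_{p_{\alpha+1}^\perp}\subseteq Y\subseteq\operatorname{dom}\bar O^\alpha$. So the second half of stage $\alpha$ was carried out, and $Y\subseteq\mathcal X_{p_{\alpha+1}^\perp}=\mathcal X_{q_\alpha^\perp\wedge\bar n'}$. The set $B$ of Lemma 2 for $q_\alpha^\perp$ splits $\{k:y\in V_k\}$ for all $y\in Y$.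

**Step 5: $X\cup Y$ does not.** By the Observation in Section 5 we only have to check (2). If $A\notin X$, then $A\notin\mathcal X_{p_\alpha}$ for some $\alpha$, so by (1) and (4) $\mathbb N\setminus A\in C_{p_\alpha^\perp}\subseteq Y$. The Observation gives the countable clopen large cover without two disjoint subfamilies that both cover $X\cup Y$. $\blacksquare$

## 10. Making $X$ and $Y$ Menger

A space is *Menger* if for every sequence $(\mathcal U_n)$ of open covers there are finite $\mathcal F_n\subseteq\mathcal U_n$ such that $\bigcup_n\mathcal F_n$ covers it. Every Hurewicz space is Menger.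

**Proposition C** ($\mathfrak p=\mathfrak c$). In Theorem A, $X$ and $Y$ can be chosen Menger as well.

*Proof.* **Step 1: a grouping that handles one sequence of covers.** Sets of reals are Lindelöf, so it suffices to treat sequences of countable covers $\mathcal U_n=\{O^n_k:k\in\mathbb N\}$ (repetitions allowed) with $O^n_k$ open in $P(\mathbb N)$, the actual covers being their traces. Suppose $C_p\subseteq\bigcap_n\bigcup_kO^n_k$. With $C^{n,m}$ and $C^n$ as in the proof of Lemma 2, $C^n\subseteq C_p$ is compact and covered by $\{O^n_k:k\in\mathbb N\}$. Compactness, used twice as there, gives $F(n)>n$ with $C^{n,F(n)}\subseteq\bigcup_{k\le F(n)}O^n_k$. Let $n_0=0$ and $n_{i+1}=F(n_i)$. If $x\in\mathcal X_{p\wedge\bar n}$, then for infinitely many $i$ we have $x\in C^{n_i,n_{i+1}}=C^{n_i,F(n_i)}\subseteq\bigcup_{k\le F(n_i)}O^{n_i}_k$. So the finite families $\mathcal F_n=\{O^n_k:k\le F(n)\}$ satisfy $\mathcal X_{p\wedge\bar n}\subseteq\bigcup_n\bigcup\mathcal F_n$.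

**Step 2: interleave.** Enumerate all double sequences $(O^n_k)_{n,k\in\mathbb N}$ of open subsets of $P(\mathbb N)$ in length $\mathfrak c$. In the successor stage $\alpha$, after the two halves of Section 9, insert two more steps for the $\alpha$-th double sequence: apply Step 1 to the current condition $q$ if its hypothesis holds, replacing $q$ by $q\wedge\bar n$; then apply Step 1 to the dual of the condition so obtained if its hypothesis holds, replacing the condition $q$ by $(q^\perp\wedge\bar n)^\perp$. The outcome is $p_{\alpha+1}$. Each step goes down in $\le$, so every intermediate condition $q$ satisfies $p_{\alpha+1}\le q\le p_\alpha$. By (3) and (4),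
$$C_q\subseteq C_{p_{\alpha+1}}\subseteq X\subseteq\mathcal X_{p_{\alpha+1}}\subseteq\mathcal X_q,\qquad\text{and dually}\qquad C_{q^\perp}\subseteq Y\subseteq\mathcal X_{q^\perp}.$$
So if the hypothesis of one of the four steps holds with $X$ (respectively $Y$) in place of the floor, the step is performed, and its conclusion, which holds on the ceiling of the resulting condition (respectively of its dual), holds on $X$ (respectively $Y$). For the two new steps this says that $X$ and $Y$ are Menger; for the two old ones, that they satisfy $\mathsf{Split}(\Lambda,\Lambda)$. Step 5 of Section 9 is unchanged. $\square$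

Consequently, if ZFC is consistent, then "Hurewicz" in Proposition D cannot be weakened, in ZFC, to "Menger", not even to "Menger and $\mathsf{Split}(\Lambda,\Lambda)$".

## 11. Collapsing to an ultrafilter under $\mathfrak u<\mathfrak g$: proof of Theorem B

Recall why an ultrafilter could not be cut in two: each piece misses a member $E$ of the ultrafilter, and the intersection of these members is missed by all pieces. A family $\{h(x):x\in X\}$ that no set splits need not generate anything like a filter; Theorem A produced such families. Under $\mathfrak u<\mathfrak g$, however, a finite-to-one map $\varphi:\mathbb N\to\mathbb N$ can be found after which the family does dominate an ultrafilter. Passing from $h(x)$ to $\varphi[h(x)]$ means merging open sets in finite groups, which Lemma 1 allows.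

Assume $\mathfrak u<\mathfrak g$. Write $f\le^*g$ if $f(n)\le g(n)$ for almost all $n$. A family of functions $\mathbb N\to\mathbb N$ is *dominating* if each function is $\le^*$ some member of it, and $\mathfrak d$ is the least size of a dominating family.

**Step 1: $\mathfrak g\le\mathfrak d$.** This will be used in Step 7. Let $\{f_\xi:\xi<\mathfrak d\}$ be dominating and
$$\mathcal G_\xi=\{Z\in[\mathbb N]^\infty:\exists^\infty n\ \ Z\cap[n,f_\xi(n)]=\emptyset\}.$$
If $Z\in\mathcal G_\xi$ and $Z'\subseteq^*Z$ is infinite, then for large $n$ we have $Z'\cap[n,f_\xi(n)]\subseteq Z\cap[n,f_\xi(n)]$, so $Z'\in\mathcal G_\xi$. Given an interval partition $(I_k)$ in increasing order, choose $k_0<k_1<\cdots$ with $\min I_{k_{i+1}}>f_\xi(\max I_{k_i}+1)$. Then $Z=\bigcup_iI_{k_i}$ misses $[n,f_\xi(n)]$ for each $n=\max I_{k_i}+1$, so $Z\in\mathcal G_\xi$. Thus each $\mathcal G_\xi$ is groupwise dense. For $Z\in[\mathbb N]^\infty$, the function $n\mapsto\min(Z\setminus[0,n))$ is $\le^*f_\xi$ for some $\xi$. Then $Z$ meets $[n,f_\xi(n)]$ for almost all $n$, so $Z\notin\mathcal G_\xi$. Hence $\bigcap_\xi\mathcal G_\xi=\emptyset$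 and $\mathfrak g\le\mathfrak d$.

**Step 2: set up the contradiction.** Let $X=\bigcup_nX_n$ with each $X_n$ satisfying $\mathsf{Split}(\Lambda,\Lambda)$, and suppose $X$ does not. By Lemma 1 there are open $U_k\subseteq X$ with $h(x)=\{k:x\in U_k\}$ infinite for all $x\in X$, such that no $A$ splits all $h(x)$. Let
$$\mathcal F=\{A\subseteq\mathbb N:\exists x\in X\ \ h(x)\subseteq^*A\},$$
which is closed under almost-supersets. For each $A$ some $h(x)$ has $h(x)\setminus A$ or $h(x)\cap A$ finite, so
$$\text{for every }A\subseteq\mathbb N:\ A\in\mathcal F\ \text{ or }\ \mathbb N\setminus A\in\mathcal F.\tag{5}$$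
Consequently
$$S\cap S'=\emptyset\ \Longrightarrow\ \mathbb N\setminus S\in\mathcal F\ \text{ or }\ \mathbb N\setminus S'\in\mathcal F.\tag{6}$$
Indeed, if $\mathbb N\setminus S\notin\mathcal F$, then its subset $S'$ is not in $\mathcal F$, so $\mathbb N\setminus S'\in\mathcal F$ by (5).

**Step 3: the candidate maps.** Let $\mathcal B$ be a base of size $\mathfrak u$ of a nonprincipal ultrafilter $\mathcal R$; its members are infinite. For $Z\in[\mathbb N]^\infty$ let $\varphi_Z(k)=|Z\cap[0,k]|$. It is nondecreasing and, as $Z$ is infinite, finite-to-one. For $k<b$,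
$$\varphi_Z(k)=\varphi_Z(b)\iff Z\cap(k,b]=\emptyset .$$
The fibres of $\varphi_Z$ are finite intervals; a new one starts at each element of $Z$. For $B\in\mathcal B$ let
$$\operatorname{sat}_Z(B)=\varphi_Z^{-1}[\varphi_Z[B]],\qquad\mathcal G_B=\{Z\in[\mathbb N]^\infty:\operatorname{sat}_Z(B)\in\mathcal F\}.$$
So $\operatorname{sat}_Z(B)$ is the union of the fibres that meet $B$. Example: if $Z$ is the set of even numbers, the fibres are the pairs $\{2i,2i+1\}$, and $\operatorname{sat}_Z(B)$ is the union of the pairs that meet $B$. The sparser $Z$ is, the larger $\operatorname{sat}_Z(B)$ becomes.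

**Step 4: $\mathcal G_B$ is groupwise dense.** *Closure.* Let $Z'\in[\mathbb N]^\infty$ with $Z'\subseteq^*Z$, say $Z'\setminus Z\subseteq[0,m)$. If $m\le k<b$ and $Z\cap(k,b]=\emptyset$, then $Z'\cap(k,b]=\emptyset$. So every fibre of $\varphi_Z$ contained in $[m,\infty)$ is contained in a fibre of $\varphi_{Z'}$. Only finitely many fibres of $\varphi_Z$ meet $[0,m)$, and they are finite. Hence $\operatorname{sat}_Z(B)\subseteq^*\operatorname{sat}_{Z'}(B)$, and $Z\in\mathcal G_B$ implies $Z'\in\mathcal G_B$.

*Interval partitions.* Let $(I_n)$ be a partition of $\mathbb N$ into finite intervals, in increasing order. As $B$ is infinite, we can choose $n_0<n_1<\cdots$ such that each gap $(\max I_{n_i},\min I_{n_{i+1}})$ contains a point of $B$. Let $E_0=\{n_i:i\text{ even}\}$, $E_1=\{n_i:i\text{ odd}\}$ and $S_\epsilon=\bigcup_{n\in E_\epsilon}I_n$. Since $S_0\cap S_1=\emptyset$, (6) gives $\epsilon$ with $\mathbb N\setminus S_\epsilon\in\mathcal F$. Put $Z=S_\epsilon$, a union of infinitely many of the intervals. Any $k\notin Z$ with $k>\min Z$ lies in the gap between two consecutive intervals $I_{n_i},I_{n_{i+2}}$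 from $E_\epsilon$. This gap misses $Z$ and contains some $b\in B$, so $\varphi_Z(k)=\varphi_Z(b)$ and $k\in\operatorname{sat}_Z(B)$. Thus $\mathbb N\setminus S_\epsilon\subseteq^*\operatorname{sat}_Z(B)$. So $\operatorname{sat}_Z(B)\in\mathcal F$ and $Z\in\mathcal G_B$.

**Step 5: one map for all $B$, and the collapsed ultrafilter.** Since $|\mathcal B|=\mathfrak u<\mathfrak g$, we can fix $Z\in\bigcap_{B\in\mathcal B}\mathcal G_B$. Let $\varphi=\varphi_Z$ and
$$\mathcal W=\{E\subseteq\mathbb N:\varphi^{-1}[E]\in\mathcal R\},\qquad\mathcal G_n=\{E\subseteq\mathbb N:\exists x\in X_n\ \ \varphi[h(x)]\subseteq^*E\}.$$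
$\mathcal W$ is an ultrafilter, and it is nonprincipal because fibres of $\varphi$ are finite. It has base $\{\varphi[B]:B\in\mathcal B\}$: each $\varphi[B]\in\mathcal W$ since $\varphi^{-1}[\varphi[B]]\supseteq B$, and if $B\subseteq\varphi^{-1}[E]$ then $\varphi[B]\subseteq E$. Each $\mathcal G_n$ is closed under almost-supersets. We claim
$$\mathcal W\subseteq\bigcup_n\mathcal G_n.\tag{7}$$
Let $E\in\mathcal W$ and choose $B\in\mathcal B$ with $B\subseteq\varphi^{-1}[E]$. Then $\varphi[B]\subseteq E$, so $\operatorname{sat}_Z(B)\subseteq\varphi^{-1}[E]$. As $\operatorname{sat}_Z(B)\in\mathcal F$, also $\varphi^{-1}[E]\in\mathcal F$. That is, $h(x)\subseteq^*\varphi^{-1}[E]$ for some $n$ and some $x\in X_n$, and then $\varphi[h(x)]\subseteq^*E$. So $E\in\mathcal G_n$.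

**Step 6: each piece misses a member of $\mathcal W$.** For each $n$ there is $E_n\in\mathcal W\setminus\mathcal G_n$. The sets $V_i=X_n\cap\bigcup\{U_k:\varphi(k)=i\}$ are open in $X_n$. For $x\in X_n$ the set $\{i:x\in V_i\}=\varphi[h(x)]$ is infinite, because $h(x)$ is infinite and $\varphi$ is finite-to-one. By Lemma 1 for $X_n$, some $b$ splits all $\varphi[h(x)]$, $x\in X_n$. So neither $b$ nor $\mathbb N\setminus b$ is in $\mathcal G_n$, and one of them is in $\mathcal W$.

**Step 7: one member of $\mathcal W$ below all of them, modulo finite sets.** There is $C\in\mathcal W$ with $C\subseteq^*E_n$ for all $n$. (For finitely many pieces the intersection of the $E_n$ would do; for countably many we use $\mathfrak u<\mathfrak d$.) We may assume $E_0\supseteq E_1\supseteq\cdots$, replacing $E_n$ by $E_0\cap\cdots\cap E_n$: finite intersections stay in $\mathcal W$, and subsets of $E_n$ are not in $\mathcal G_n$. For $D=\varphi[B]$, $B\in\mathcal B$, let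
$$f_D(n)=\min\bigl((D\cap E_n)\setminus[0,n)\bigr),$$
which is defined since $D\cap E_n\in\mathcal W$ is infinite. There are at most $\mathfrak u<\mathfrak g\le\mathfrak d$ such functions, so they do not form a dominating family. Hence there is $g$ with $g\not\le^*f_D$ for every $D$, and in particular $\exists^\infty n\ f_D(n)\le g(n)$ for each $D$. Let
$$C=\bigcup_n\bigl(E_n\cap[n,g(n)]\bigr).$$
Whenever $f_D(n)\le g(n)$, the integer $f_D(n)\ge n$ is in $D\cap E_n\cap[n,g(n)]\subseteq C\cap D$. So $C\cap D$ is infinite for every $D$ in the base. Hence $\mathbb N\setminus C$ contains no member of the base, so $\mathbb N\setminus C\notin\mathcal W$ and $C\in\mathcal W$. Finally, $E_m\subseteq E_n$ for $m\ge n$, so $C\setminus E_n\subseteq\bigcup_{m<n}[m,g(m)]$ is finite.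

**Step 8: the contradiction.** By (7), $C\in\mathcal G_n$ for some $n$. As $C\subseteq^*E_n$ and $\mathcal G_n$ is closed under almost-supersets, $E_n\in\mathcal G_n$, contrary to the choice of $E_n$. $\blacksquare$

## 12. Independence of additivity from ZFC

*Proof of the Corollary.* Suppose ZFC is consistent. Then so is ZFC with CH (Gödel). CH implies $\mathfrak p=\mathfrak c$, so by Theorem A additivity fails there, and ZFC does not prove it. Also $\mathfrak u=\aleph_1<\mathfrak g=\aleph_2$ holds in the Miller model (Blass, §11.9; Blass–Laflamme). There Theorem B gives additivity, and even preservation under countable unions, so ZFC does not refute it. $\square$
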